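# Point-finite neighborhoods and $\sigma$-discreteness of scattered spaces of continuous functions

Throughout, compact spaces are Hausdorff, $\omega=\{0,1,2,\dots\}$, and a neighborhood of $x$ is a set containing $x$ in its interior.

## 1. Sets with at most two elements, the ordinal $\omega_1$, and a tree

Let $\Gamma$ be an uncountable set and let $X_2$ be the family of all $F\subset\Gamma$ with $|F|\le 2$. We view a set as its characteristic function, so $X_2\subset\{0,1\}^\Gamma$. A basic neighborhood of $F$ is $\{G\in X_2: F\subset G,\ G\cap E=\emptyset\}$ with $E$ finite and disjoint from $F$. The space is compact: if a set in the closure of $X_2$ had three elements $a,b,c$, then the open condition "$a,b,c\in G$" would be met by some $G\in X_2$, which is impossible.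

Let us peel off isolated points. A pair $\{a,b\}$ is isolated, being the only $G\in X_2$ with $a,b\in G$. When the pairs are gone, $\{a\}$ is the only remaining set that contains $a$, so the singletons are isolated. Then only $\emptyset$ is left. So $X_2$ disappears in three rounds, and it is the union of three subspaces, each discrete in its own topology.

There is a second way to see the same three pieces. Put $V_F=\{G\in X_2:F\subset G\}$, an open neighborhood of $F$. A given $G$ lies in $V_F$ only when $F\subset G$, so it lies in exactly $2^{|G|}$ of these sets, that is, in $1$, $2$ or $4$ of them. So the three pieces are recovered by counting how many sets $V_F$ contain $G$.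

**Definition.** A space is scattered if every nonempty subspace has an isolated point. It is $\sigma$-discrete if it is a countable union of discrete subspaces.

Peeling works in general. Put $X^{(0)}=X$, let $X^{(\alpha+1)}$ be the set of non-isolated points of $X^{(\alpha)}$, and take intersections at limit ordinals. The space is scattered exactly when some $X^{(\alpha)}$ is empty, and then each $x$ has a rank $\mathrm{rk}(x)$, the ordinal $\alpha$ with $x\in X^{(\alpha)}\setminus X^{(\alpha+1)}$. Since $x$ is isolated in $X^{(\mathrm{rk}\,x)}$, it has an open neighborhood $U$ with $U\cap X^{(\mathrm{rk}\,x)}=\{x\}$, so that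
$$y\in U\setminus\{x\}\ \Rightarrow\ \mathrm{rk}(y)<\mathrm{rk}(x). \tag{1}$$
Each layer $X^{(\alpha)}\setminus X^{(\alpha+1)}$ is discrete. If there are only countably many layers, the space is therefore $\sigma$-discrete. With uncountably many layers, peeling alone decides nothing, as two examples show.

**Example 1 (the ordinal $\omega_1$).** In the order topology $\omega_1$ is locally compact, and it is scattered because the minimum of a nonempty subset is isolated in that subset. It is not $\sigma$-discrete. Otherwise some discrete $D\subset\omega_1$ is stationary, since a countable union of nonstationary sets is nonstationary. For each limit $\delta\in D$ choose $f(\delta)<\delta$ with $(f(\delta),\delta)\cap D=\emptyset$. By the pressing down lemma there are $\delta<\delta'$ in $D$ with $f(\delta')=f(\delta)<\delta<\delta'$. Then $\delta\in(f(\delta'),\delta')\cap D$, a contradiction. The counting device fails too: if $V_\delta$ is any open neighborhood of $\delta$ for each $\delta$, choose $f(\delta)<\delta$ with $(f(\delta),\delta]\subset V_\delta$ for limit $\delta$. If $f$ has constant value $\alpha$ on a stationary set $S$, then $\alpha+1\in V_\delta$ for all $\delta\in S$, so $\alpha+1$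 lies in infinitely many of the sets.

**Example 2 (decreasing sequences).** Let $T$ be the set of finite strictly decreasing sequences of ordinals below $\omega_1$, including the empty sequence, and write $t\sqsubseteq u$ when $u$ extends $t$. Identify $t$ with the finite set of its nonempty initial segments; this places $T$ inside $\{0,1\}^{T\setminus\{\emptyset\}}$.

The image is the family of all $\sqsubseteq$-chains closed under nonempty initial segments. Indeed, an infinite chain of this sort would give an infinite decreasing sequence of ordinals, so every such chain is finite and has a top (or is empty). Both conditions on a chain are closed, so $T$ is compact. A neighborhood base at $t$ is given by the sets $\{u: t\sqsubseteq u,\ t^\frown\beta\not\sqsubseteq u\text{ for }\beta\in E\}$ with $E$ finite: if $t\sqsubseteq u$ and $s\sqsubseteq u$ but $s\not\sqsubseteq t$, then $s$ properly extends $t$, so excluding one child of $t$ excludes $s$.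

A sequence $t$ with last entry $\omega\alpha+n$ has rank $\alpha$. We check this by induction on the last entry. Excluding the children $\omega\alpha,\dots,\omega\alpha+n-1$ leaves a neighborhood in which every $u\neq t$ has last entry below $\omega\alpha$, so rank below $\alpha$; hence $\mathrm{rk}(t)\le\alpha$. For $\alpha'<\alpha$ every neighborhood of $t$ contains $t^\frown(\omega\alpha'+m)$ for all but finitely many $m$, and these points have rank $\alpha'$; so $t\in X^{(\alpha'+1)}$ (with $X=T$) for all $\alpha'<\alpha$, and $\mathrm{rk}(t)\ge\alpha$. In the same way the empty sequence has rank $\omega_1$. So $T$ has uncountably many layers. Yet it is $\sigma$-discrete: with $V_t=\{u:t\sqsubseteq u\}$, a sequence $u$ of length $n$ lies in exactly $n+1$ of the sets $V_t$, and $V_t$ meets the set of sequences of the same length as $t$ only in $t$.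

So $\omega_1$ is bad and $T$ is good, although both are locally compact with uncountably many layers. A visible difference is that the points of $T$ and of $X_2$ are finite sets, and such points can be read as continuous functions on a compact space. Is that enough for $\sigma$-discreteness?

## 2. Scattered subspaces of $C_p(K)$: definitions and theorems

**Definition.** For compact $K$, $C_p(K)$ is the space of continuous real-valued functions on $K$ with the topology of pointwise convergence. A space is Eberlein–Grothendieck, or EG, if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$.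

For example, let $\sigma(2^\Gamma)\subset\{0,1\}^\Gamma$ be the set of finitely supported elements, and let $A(\Gamma)=\Gamma\cup\{\infty\}$ be the one-point compactification of the discrete space $\Gamma$. Extend $t\in\sigma(2^\Gamma)$ by $t(\infty)=0$. The extension is continuous, because it is nonzero only at finitely many isolated points. Pointwise convergence on $A(\Gamma)$ and on $\Gamma$ agree for these functions, so $\sigma(2^\Gamma)$ embeds in $C_p(A(\Gamma))$. Hence $X_2$ and $T$ are EG.

**Definition.** $X$ is Čech-complete if it is a $G_\delta$ in some compactification.

Locally compact Hausdorff spaces are Čech-complete, being open in every compactification. A Čech-complete scattered space need not be locally compact. Take $X=\{\infty\}\cup(\omega\times\omega)$, where the points of $\omega\times\omega$ are isolated and the neighborhoods of $\infty$ contain all $(m,i)$ with $m\ge k$, for some $k$. Each neighborhood of $\infty$ contains an infinite closed discrete block $\{m\}\times\omega$, so $X$ is not locally compact. Adding to each block a limit point $p_m$, so that the block becomes a convergent sequence, and letting neighborhoods of $\infty$ contain whole blocks with their limits from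 some $m$ on, we get a compactification $cX$ with $X=cX\setminus\{p_m:m\in\omega\}$, a $G_\delta$.

**Definition.** $X$ is a p-space (Arhangel'skiĭ) if for some compactification $cX$ there are families $\mathcal O_n$ ($n\in\omega$) of open subsets of $cX$, each covering $X$, with $\bigcap_n\mathrm{st}(x,\mathcal O_n)\subset X$ for all $x\in X$. Here $\mathrm{st}(x,\mathcal O)=\bigcup\{O\in\mathcal O:x\in O\}$.

A Čech-complete space is a p-space: if $X=\bigcap_nO_n$ with $O_n$ open in $cX$, take $\mathcal O_n=\{O_n\}$. In the block example, $O_n=cX\setminus\{p_0,\dots,p_n\}$. A metrizable space is also a p-space. Take any $cX$ and let $\mathcal O_n$ consist of the open $O\subset cX$ for which $O\cap X$ has diameter less than $1/(n+1)$. Suppose $z\in\bigcap_n\mathrm{st}(x,\mathcal O_n)$ and $z\ne x$. Choose an open $U\ni z$ with $x\notin\mathrm{cl}\,U$, and $O_n\in\mathcal O_n$ containing $x$ and $z$. As $X$ is dense, $O_n\cap U\cap X$ contains a point at distance less than $1/(n+1)$ from $x$. So $x\in\mathrm{cl}\,U$, a contradiction; the intersection of the stars is $\{x\}$.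

It is known that every Lindelöf Čech-complete scattered space is $\sigma$-compact, and that EG Lindelöf Čech-complete scattered spaces are $\sigma$-discrete. The problem, from Antonio Avilés and David Guerrero Sánchez, "Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?", arXiv:1202.6310 (2012), is to decide whether every EG Čech-complete scattered space is $\sigma$-discrete. The answer is yes.

**Theorem A.** Every Eberlein–Grothendieck Čech-complete scattered space is $\sigma$-discrete.

**Theorem B.** Every EG scattered space that is a p-space, or a countable union of subspaces that are p-spaces, is $\sigma$-discrete.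

**Theorem C.** For locally compact Hausdorff $X$ the following are equivalent:

1. [(i)] $X$ is scattered and EG.
2. [(ii)] $X$ is scattered and there are open $V_x\ni x$ $(x\in X)$ such that $\{x:y\in V_x\}$ is finite for every $y\in X$.
3. [(iii)] $X$ embeds in $\sigma(2^\Gamma)$ for some $\Gamma$.

For compact $X$, Theorem C contains Alster's theorem that scattered Eberlein compacta are strong Eberlein compacta; we do not use that theorem.

## 3. Counting neighborhoods, and the obstruction at stage $\omega$

The sets $V_F$ and $V_t$ of Section 1 suggest what to aim for. The next lemma fixes the target, in a form with an extra index $n$ which will be needed outside the locally compact case.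

**Lemma 1.** Let $X$ be Hausdorff, and let $V^n_x$ be an open neighborhood of $x$ for $x\in X$, $n\in\omega$. Suppose that for each $y\in X$ there is $n(y)\in\omega$ with
$$\{x\in X: y\in V^n_x\}\ \text{ finite for all } n\ge n(y). \tag{2}$$
Then $X$ is $\sigma$-discrete.

*Proof.* Let $X_{n,k}=\{y\in X: n(y)\le n,\ |\{x\in X:y\in V^n_x\}|=k\}$ for $n,k\in\omega$. By (2), $X=\bigcup_{n,k}X_{n,k}$. We show that $X_{n,k}$ is discrete. Let $y\in X_{n,k}$ and let $s=\{x:y\in V^n_x\}$, a set with $k$ elements. The set $V=\bigcap_{x\in s}V^n_x$ is an open neighborhood of $y$. If $y'\in X_{n,k}\cap V$, then $s\subset\{x:y'\in V^n_x\}$, and both sets have $k$ elements, so they are equal. Since $y'\in V^n_{y'}$, we get $y'\in s$. So $V$ meets $X_{n,k}$ in a finite set, and because $X$ is Hausdorff, $y$ is isolated in $X_{n,k}$. $\square$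

How might one construct such neighborhoods? If $X=\{x_0,x_1,\dots\}$ is countable, let $V_{x_i}$ miss $x_0,\dots,x_{i-1}$. Then $x_j\in V_{x_i}$ only if $i\le j$, so every point lies in finitely many of the sets. The natural attempt is to enumerate an uncountable $X$ in a transfinite sequence $(x_\alpha)$ and again let $V_{x_\alpha}$ miss all earlier points. It stops at stage $\omega$, for two reasons.

First, the earlier points need not form a closed set. In $X_2$, list infinitely many singletons $\{\gamma_0\},\{\gamma_1\},\dots$ first and put $x_\omega=\emptyset$. Every neighborhood of $\emptyset$ contains all but finitely many $\{\gamma_i\}$, so none misses the earlier points. For $X_2$ a better order helps; for $\omega_1$ nothing can, since by Example 1 no choice of neighborhoods is point-finite. Second, even if $V_{x_\alpha}$ can be made to miss all earlier points, we only learn that $x_\alpha\in V_{x_\beta}$ implies $\beta\le\alpha$. There may be infinitely many such $\beta$.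

So we need to exhaust $X$ by blocks $X_\alpha$ that are closed, and we need a reason why a new point $y$ cannot lie in the neighborhoods of infinitely many old points. The blocks will be traces $X\cap M$ of elementary submodels. The EG property makes them closed (Section 5). For the second need, $y$ will be replaced by an old point $z$ lying in all the old neighborhoods that contain $y$; here the p-space property enters (Section 6).

## 4. Elementary submodels

For a regular cardinal $\theta$, $H(\theta)$ is the set of all sets whose transitive closure has size less than $\theta$. We fix $\theta$ so large that all objects under discussion and their iterated power sets lie in $H(\theta)$; so statements such as "$F$ is closed in $X$" or "$\mathrm{rk}(x)=\alpha$" mean the same in $H(\theta)$ as in the universe. $M\prec H(\theta)$ means that $M\subset H(\theta)$ and every first-order formula with parameters in $M$ holds in $(M,\in)$ exactly when it holds in $(H(\theta),\in)$. We use these standard facts.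

* If an object of $H(\theta)$ is the unique one with a property expressed in $H(\theta)$ with parameters from $M$, it belongs to $M$. If there is an object with such a property, there is one in $M$. In particular, every nonempty $B\in M$ meets $M$. We refer to these facts as elementarity.
* $\omega\subset M$, every rational number is in $M$, finite subsets of $M$ are elements of $M$, and every countable set that is an element of $M$ is a subset of $M$.
* (Löwenheim–Skolem) Every $S\subset H(\theta)$ is contained in some $M\prec H(\theta)$ with $|M|\le|S|+\omega$, and likewise inside a given model: if $S\subset M$, there is $M'\prec M$ with $S\subset M'$ and $|M'|\le|S|+\omega$.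
* The union of an increasing chain of elementary submodels of $M$ is an elementary submodel of $M$.

**Example 3.** Let $M\prec H(\theta)$ be countable. Each $\alpha\in M\cap\omega_1$ is countable, so $\alpha\subset M$; thus $\delta=M\cap\omega_1$ is a countable ordinal, and a limit because $M$ is closed under successor. The trace of $M$ on the space $\omega_1$ is $\delta=[0,\delta)$, which is not closed. Now take $M$ with $\Gamma\in M$ and consider $X_2$. A finite $F$ is in $M$ exactly when $F\subset M$, so $X_2\cap M=\{F\in X_2: F\subset M\}$. This is closed: if $\gamma\in F\setminus M$, then $\{G:\gamma\in G\}$ is a neighborhood of $F$ missing it.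

## 5. Traces of submodels on a scattered EG space are closed

Let $X\subset C_p(K)$ be scattered. For each $x\in X$, (1) provides a neighborhood of $x$ in which all other points have smaller rank. So we can fix an integer $j_x\ge1$, points $k^x_1,\dots,k^x_{j_x}\in K$ and a rational $\varepsilon_x>0$ such that, with
$$U_x=\{y\in X:|y(k^x_i)-x(k^x_i)|\le2\varepsilon_x,\ i\le j_x\},\qquad S_x=\{y\in X:|y(k^x_i)-x(k^x_i)|\le\varepsilon_x,\ i\le j_x\},$$
we have
$$y\in U_x\setminus\{x\}\ \Rightarrow\ \mathrm{rk}(y)<\mathrm{rk}(x). \tag{3}$$
Both sets are neighborhoods of $x$. The gap between $\varepsilon_x$ and $2\varepsilon_x$ will survive a passage to limits.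

**Lemma 2.** If $M\prec H(\theta)$ contains $X$ (with its topology), $K$ and the map $x\mapsto(j_x,(k^x_i)_i,\varepsilon_x)$, then $X\cap M$ is closed in $X$.

*Proof.* Let $x\in X$ be in the closure of $X\cap M$. The plan is to define $x$ from finitely many points of $X\cap M$. Put $A=X\cap M\cap S_x$. As $S_x$ is a neighborhood of $x$, $x\in\overline A$ and $A\ne\emptyset$. Write $j=j_x$, $\varepsilon=\varepsilon_x$, $\rho=\mathrm{rk}(x)$, and for finite $s\subset A$ let
$$E(s)=\{x'\in X: j_{x'}=j,\ \varepsilon_{x'}=\varepsilon,\ s\subset S_{x'}\}.$$
Then $x\in E(s)$, because $A\subset S_x$.

**Step 1: a finite $s\subset A$ that isolates $x$ by rank.** We claim that for some finite $s\subset A$, every $x'\in E(s)\setminus\{x\}$ has $\mathrm{rk}(x')>\rho$. Suppose not. For each finite $s\subset A$ pick $x_s\in E(s)$ with $x_s\neq x$ and $\mathrm{rk}(x_s)\le\rho$. If $x$ were in $U_{x_s}$, then (3) would give $\rho=\mathrm{rk}(x)<\mathrm{rk}(x_s)\le\rho$; so $x\notin U_{x_s}$. Write $\kappa_{s,i}=k_i^{x_s}$ and $r_{s,i}=x_s(k_i^{x_s})$. Then there is $i(s)\le j$ with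
$$|x(\kappa_{s,i(s)})-r_{s,i(s)}|>2\varepsilon, \tag{4}$$
while $s\subset S_{x_s}$ says
$$|a(\kappa_{s,i})-r_{s,i}|\le\varepsilon\qquad(a\in s,\ i\le j). \tag{5}$$
Fix $a_0\in A$. The function $a_0$ is bounded on $K$, so by (5) the numbers $r_{s,i}$ with $a_0\in s$ are bounded. The finite sets $s\subset A$ with $a_0\in s$ are directed by inclusion. By compactness of $K$ and of bounded closed intervals, some subnet has $i(s)=i$ constant, $\kappa_{s,i}\to\kappa^*\in K$ and $r_{s,i}\to r^*\in\mathbb R$. Each $a\in A$ belongs to $s$ eventually along the subnet and is continuous on $K$, so (5) gives $|a(\kappa^*)-r^*|\le\varepsilon$ for all $a\in A$. Since $x$ is in the pointwise closure of $A$, also $|x(\kappa^*)-r^*|\le\varepsilon$. But $x$ is continuous on $K$, so (4) gives $|x(\kappa^*)-r^*|\ge2\varepsilon$. This is a contradiction, since $\varepsilon>0$.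

**Step 2: $x$ is definable.** With $s$ as in Step 1, $x$ is the unique element of minimal rank in $E(s)$. The set $E(s)$ is defined from $X$, the map of the lemma, $s$, $j$ and $\varepsilon$. These are all in $M$: $s$ is a finite subset of $M$, $j\in\omega$, and $\varepsilon$ is rational. By elementarity, $x\in M$. $\square$

The lemma already shows that $\omega_1$ is not EG. If $h:\omega_1\to X\subset C_p(K)$ were a homeomorphism, take a countable $M$ as in Lemma 2 with $h\in M$. Then $X\cap M=h[M\cap\omega_1]=h[\delta]$, which is not closed by Example 3.

## 6. Reflecting points into $M$ in a p-space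

From now until the end of Section 7, $X\subset C_p(K)$ is a scattered p-space, with $cX\supset X$ and $\mathcal O_n$ as in the definition. Let $\mathcal W_n$ be the family of all open $W\subset cX$ such that for each $m\le n$ the closure $\mathrm{cl}_{cX}W$ is contained in a member of $\mathcal O_m$. Each $\mathcal W_n$ covers $X$: given $x\in X$, pick $O_m\in\mathcal O_m$ containing $x$ for $m\le n$ and use regularity of $cX$ inside $O_0\cap\dots\cap O_n$. Also $\mathcal W_{n+1}\subset\mathcal W_n$. These families are used to keep limits inside $X$:
$$\text{if } y\in X \text{ and } y\in W_n\in\mathcal W_n \text{ for all } n,\ \text{ then } \bigcap_n\mathrm{cl}_{cX}W_n\subset X. \tag{6}$$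
Indeed, $\mathrm{cl}_{cX}W_n\subset O_n$ for some $O_n\in\mathcal O_n$, and $y\in O_n$; so $\bigcap_n\mathrm{cl}_{cX}W_n\subset\bigcap_n\mathrm{st}(y,\mathcal O_n)\subset X$.

Let $P$ be a tuple consisting of $X$, $cX$ (with their topologies), $(\mathcal W_n)_n$ and the objects in Lemma 2.

**Definition.** $M$ is suitable if $M\prec H(\theta)$ and $P\in M$. For suitable $M$ put
$$O_M=\{y\in X:\ \text{for every } n \text{ there is } W\in\mathcal W_n\cap M \text{ with } y\in W\}.$$

By Lemma 2, $X\cap M$ is closed in $X$ for suitable $M$. Also $X\cap M\subset O_M$ by elementarity. The two parts of the next lemma answer the two difficulties of Section 3. In (b), regularity gives a closed neighborhood of $x$ missing $A$; the point is to find one that is an element of $M$, although $A$ need not be in $M$.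

**Lemma 3.** Let $M$ be suitable.

(a) For each $y\in O_M$ there is $z\in X\cap M$ such that for every $F\in M$ closed in $X$: $y\in F\Rightarrow z\in F$.

(b) If $A\subset X\cap M$ is closed in $X$ and $x\in(X\cap M)\setminus A$, there is a closed neighborhood $N\in M$ of $x$ in $X$ with $N\cap A=\emptyset$.

*Proof of (a).* Let $\mathcal F=\{B\in M:y\in B\subset X\}$. It is closed under finite intersections, and $B\cap M\ne\emptyset$ for $B\in\mathcal F$ by elementarity. So the sets $B\cap M$ with $B\in\mathcal F$ all belong to some ultrafilter $q$ on $X\cap M$. By compactness $q$ converges to a point $z\in cX$.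

We check that $z\in X\cap M$. For each $n$ pick $W_n\in\mathcal W_n\cap M$ with $y\in W_n$, which exists since $y\in O_M$. Then $W_n\cap X\in\mathcal F$, so $W_n\cap X\cap M\in q$ and $z\in\mathrm{cl}_{cX}W_n$. By (6), $z\in X$. As $z$ is in the closure of $X\cap M$, which is closed in $X$, we get $z\in M$.

Finally, if $F\in M$ is closed in $X$ and $y\in F$, then $F\in\mathcal F$ and $F\cap M\in q$. So $z\in X\cap\mathrm{cl}_{cX}F=F$.

*Proof of (b).* Suppose every closed neighborhood of $x$ in $X$ that belongs to $M$ meets $A$. These neighborhoods are closed under finite intersections, so their traces on $A$ belong to some ultrafilter $q$ on $A$. Let $q\to z\in cX$. For each $n$, elementarity gives $W_n\in\mathcal W_n\cap M$ with $x\in W_n$ and then a closed neighborhood $N_n\in M$ of $x$ in $X$ with $N_n\subset W_n$. Since $N_n\cap A\in q$, we have $z\in\mathrm{cl}_{cX}W_n$ for all $n$, and $z\in X$ by (6) applied to the common point $x$. As $A$ is closed in $X$, $z\in A\subset M$; in particular $z\ne x$. Both $x$ and $z$ are in $M$, so by elementarity there is a closed neighborhood $N\in M$ of $x$ in $X$ with $z\notin N$. But $N\cap A\in q$ forces $z\in X\cap\mathrm{cl}_{cX}N=N$, a contradiction.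 $\square$

**Example 4.** Let $X$ be a copy of $X_2$ in some $C_p(K)$, take $cX=X$ and $\mathcal O_n=\{X\}$, and let $M$ be suitable and contain $\Gamma$ and the homeomorphism with $X_2$. Identify $X$ with $X_2$. Then $O_M=X$, since $X\in\mathcal W_n\cap M$ for every $n$. The point $z$ in Lemma 3(a) must be $y\cap M$: for $\gamma\in\Gamma\cap M$ both $\{G:\gamma\in G\}$ and its complement are closed sets in $M$, so $z$ and $y$ have the same elements in $M$, and $z\subset M$ since $z\in M$ is finite. So a new element of a set is simply dropped.

## 7. A point-finite system along a chain of submodels

**Lemma 4.** For every suitable $M$ there are $N^n_x\in M$ ($x\in X\cap M$, $n\in\omega$) such that each $N^n_x$ is a closed neighborhood of $x$ in $X$ contained in a member of $\mathcal W_n\cap M$, and for every $y\in X$ there is $n(y)$ such that for all $n\ge n(y)$ the set $\{x\in X\cap M:y\in N^n_x\}$ is finite.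

**Addendum.** If $\mathcal W_n=\mathcal W_0$ for all $n$, we can have $n(y)=0$ for all $y$.

*Proof.* We prove the lemma and the addendum together, by induction on $|M|$.

**Step 1: it suffices to find $n(y)$ for $y\in X\cap M$.** Suppose sets $N^n_x\in M$ as above are given, each a closed neighborhood of $x$ contained in a member of $\mathcal W_n\cap M$, and $n(z)$ has been found for $z\in X\cap M$. Let $y\in X$.

If $y\in O_M$, take $z\in X\cap M$ from Lemma 3(a). As $N^n_x\in M$ is closed in $X$, $y\in N^n_x$ implies $z\in N^n_x$. So $\{x:y\in N^n_x\}\subset\{x:z\in N^n_x\}$ for every $n$, and $n(y)=n(z)$ works.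

If $y\notin O_M$, there is $m$ with $y\notin\bigcup(\mathcal W_m\cap M)$. For $n\ge m$ we have $\mathcal W_n\subset\mathcal W_m$, so no $N^n_x$ contains $y$, and $n(y)=m$ works. If all $\mathcal W_n$ are equal, $m=0$ works.

**Step 2: the case $|M|=\omega$.** This is the countable construction of Section 3. Enumerate $X\cap M=\{x_0,x_1,\dots\}$ without repetition. By elementarity choose $N^n_{x_i}\in M$, a closed neighborhood of $x_i$ in $X$ contained in a member of $\mathcal W_n\cap M$ and missing $x_0,\dots,x_{i-1}$. Then $x_j\in N^n_{x_i}$ only if $i\le j$. So $n(y)=0$ works for $y\in X\cap M$, and Step 1 applies.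

**Step 3: the construction for $|M|=\lambda>\omega$.** Assume the result for suitable models of size less than $\lambda$. We cut $M$ into smaller models. Enumerate $M=\{m_\alpha:\alpha<\lambda\}$. Using Löwenheim–Skolem inside $M$, take a countable $M_0\prec M$ with $P\in M_0$, then $M_{\alpha+1}\prec M$ containing $M_\alpha\cup\{m_\alpha\}$ with $|M_{\alpha+1}|\le|\alpha|+\omega$, and unions at limit stages. So $(M_\alpha)_{\alpha<\lambda}$ is increasing and continuous, $M=\bigcup_{\alpha<\lambda}M_\alpha$, $M_\alpha\prec M$ and $|M_\alpha|\le|\alpha|+\omega<\lambda$. Each $M_\alpha$ is suitable, so $X_\alpha=X\cap M_\alpha$ is closed in $X$.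

For $x\in X\cap M$ let $\iota(x)=\min\{\beta:x\in M_\beta\}$. By continuity, $\iota(x)$ is $0$ or a successor. For each $\beta<\lambda$ let $(N^{\beta,n}_x)$, with $x\in X_\beta$ and $n\in\omega$, be a system given by the induction hypothesis for $M_\beta$.

Let $x\in X\cap M$ and $\beta=\iota(x)$. If $\beta=0$, put $N_x=X$. If $\beta=\delta+1$, apply Lemma 3(b) to the model $M_\beta$, the closed set $X_\delta\subset X\cap M_\beta$ and the point $x\notin X_\delta$. This gives a closed neighborhood $N_x\in M_\beta$ of $x$ with $N_x\cap X_\delta=\emptyset$. In both cases put
$$N^n_x=N^{\beta,n}_x\cap N_x\in M_\beta. \tag{7}$$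
It is a closed neighborhood of $x$ in $X$, contained in a member of $\mathcal W_n\cap M_\beta\subset\mathcal W_n\cap M$.

**Step 4: point-finiteness on $X\cap M$.** By induction on $\beta$ we find $n(y)$ for all $y\in X\cap M$ with $\iota(y)=\beta$. Fix such a $y$. We sort the points $x\in X\cap M$ with $y\in N^n_x$ by the value $\gamma=\iota(x)$.

*The case $\gamma>\beta$* does not occur. We would have $\gamma=\delta+1$ with $\beta\le\delta$, so $y\in X_\delta$, while $N^n_x\cap X_\delta=\emptyset$.

*The case $\gamma=\beta$.* Here $x\in X_\beta$ and $y\in N^n_x\subset N^{\beta,n}_x$. By the choice of the system for $M_\beta$, for all large $n$ this holds for only finitely many $x$.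

*The case $\gamma<\beta$.* Then $\beta=\delta+1$ and $\gamma\le\delta$. For every $x$ with $\iota(x)\le\delta$ we have $x,N^n_x\in M_\delta$, and $N^n_x$ is contained in a member of $\mathcal W_n\cap M_\delta$. Suppose first that $y\in O_{M_\delta}$. Lemma 3(a) for $M_\delta$ gives $z\in X_\delta$ such that $y\in N^n_x$ implies $z\in N^n_x$, for all these $x$ and all $n$. Since $\iota(z)\le\delta<\beta$, the number $n(z)$ has already been found, and for $n\ge n(z)$ only finitely many such $x$ exist. Suppose now that $y\notin O_{M_\delta}$. Then there is $m$ with $y\notin\bigcup(\mathcal W_m\cap M_\delta)$, and since $\mathcal W_n\subset\mathcal W_m$, no such $x$ exists when $n\ge m$.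

The larger of the two bounds obtained is the required $n(y)$. So $n(y)$ exists for every $y\in X\cap M$, and Step 1 finishes the induction. If all $\mathcal W_n$ are equal, the bound in the case $\gamma=\beta$ is $0$ by the induction hypothesis on $|M|$, $n(z)=0$ by the induction on $\beta$, and $m=0$; so every bound is $0$. $\square$

In this proof all neighborhoods of old points belong to $M_\delta$. For that reason a single reflected point $z$ controls infinitely many of them at once; this is also why Lemma 3(b) had to produce its neighborhood inside the model.

## 8. Proofs of Theorems A and B

Let $X$ be a scattered EG p-space. By Löwenheim–Skolem there is a suitable $M$ with $X\subset M$. Take $(N^n_x)$ from Lemma 4 for this $M$, and let $V^n_x$ be the interior of $N^n_x$ in $X$. Then $V^n_x$ is an open neighborhood of $x$, and for every $y\in X$ and $n\ge n(y)$ the set $\{x\in X:y\in V^n_x\}\subset\{x\in X:y\in N^n_x\}$ is finite. Lemma 1 shows that $X$ is $\sigma$-discrete.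

Since Čech-complete spaces are p-spaces, Theorem A follows. If an EG scattered space $X$ is a countable union of p-subspaces, each of these is EG and scattered as a subspace of $X$, hence $\sigma$-discrete; so $X$ is $\sigma$-discrete. This proves Theorem B. $\blacksquare$

## 9. Locally compact spaces and finite supports

We prove Theorem C. Let $X$ be locally compact Hausdorff.

**Step 1: (i) implies (ii).** Here the index $n$ disappears. Let $X\subset C_p(K)$ be scattered and let $cX$ be any compactification. As $X$ is locally compact, it is open in $cX$, and $\mathcal O_n=\{X\}$ for all $n$ satisfies the definition of a p-space. Then all $\mathcal W_n$ are equal. By the addendum to Lemma 4, applied to a suitable $M$ with $X\subset M$, the interiors $V_x$ of the sets $N^0_x$ are as required.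

**Step 2: (ii) implies (iii).** We turn the sets $V_x$ into coordinates. First, $X$ has a base of compact open sets. A connected subset of a Hausdorff space with more than one point has no isolated point, since an isolated point would form a proper clopen subset. So compact scattered spaces are totally disconnected, hence zero-dimensional. Given $x\in U$ with $U$ open and $\overline U$ compact, there is a set $C$, clopen in $\overline U$, with $x\in C\subset U$. It is compact, and open in $U$, hence open in $X$.

By this and (1), choose compact open $W_x$ with $x\in W_x\subset V_x$ and $\mathrm{rk}(y)<\mathrm{rk}(x)$ for $y\in W_x\setminus\{x\}$. Define $e:X\to\{0,1\}^X$ by $e(y)(x)=1\iff y\in W_x$. By (ii), $\{x:y\in W_x\}\subset\{x:y\in V_x\}$ is finite, so $e(X)\subset\sigma(2^X)$. The map $e$ is continuous because each $W_x$ is clopen. It is injective: if $a\ne b$ and $\mathrm{rk}(a)\le\mathrm{rk}(b)$, then $b\notin W_a$ while $a\in W_a$, so $e(a)$ and $e(b)$ differ at the coordinate $a$.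

It remains to see that $e$ is open onto $e(X)$. For each $y$, the restriction of $e$ to the compact set $W_y$ is a homeomorphism onto its image, and $e(W_y)=e(X)\cap\{t:t(y)=1\}$ is open in $e(X)$. If $U\subset X$ is open, then $e(U)=\bigcup_ye(U\cap W_y)$, and each $e(U\cap W_y)$ is open in $e(W_y)$, hence in $e(X)$. So $e$ is an embedding into $\sigma(2^X)$.

**Step 3: (iii) implies (i).** Let $X\subset\sigma(2^\Gamma)$. By Section 2, $\sigma(2^\Gamma)$ embeds in $C_p(A(\Gamma))$, so $X$ is EG. We show that $X$ is scattered. Let $\sigma_n=\{t:|\mathrm{supp}\,t|\le n\}$, which is closed in $\{0,1\}^\Gamma$. Every nonempty $S\subset\sigma_n$ has an isolated point: if $t\in S$ has support of maximal size, then $\{u\in S:u=1\text{ on }\mathrm{supp}\,t\}=\{t\}$, and this set is open in $S$.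

Now let $\emptyset\ne T\subset X$, and let $\overline T$ be its closure in $X$. It is locally compact Hausdorff, hence a Baire space, and it is covered by the closed sets $\overline T\cap\sigma_n$. So some $\overline T\cap\sigma_n$ has nonempty interior in $\overline T$. That interior has an isolated point $p$, which is then isolated in $\overline T$. Since $T$ is dense in $\overline T$, the point $p$ lies in $T$, and it is isolated in $T$. $\blacksquare$

The local compactness of $X$ is used in this last step. The countable space $\sigma(2^\omega)$ embeds in itself, but it has no isolated points: changing the value of $t$ at one far coordinate gives points as close to $t$ as we wish.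

## 10. The roles of the hypotheses: $\omega_1$ and a Mrówka–Isbell space

The EG hypothesis cannot be dropped from Theorem A. By Example 1, $\omega_1$ is locally compact and scattered, but not $\sigma$-discrete.

In the other direction, $\sigma$-discreteness alone does not imply EG. Let $\mathcal A$ be an uncountable almost disjoint family of infinite subsets of $\omega$, and let $\Psi=\omega\cup\mathcal A$ be its Mrówka–Isbell space. The points of $\omega$ are isolated, and the basic neighborhoods of $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus E)$ with $E$ finite. The space is Hausdorff because $\mathcal A$ is almost disjoint, locally compact because these neighborhoods are compact, and scattered; it is the union of the two discrete subspaces $\omega$ and $\mathcal A$. Suppose $h:\Psi\to X\subset C_p(K)$ were a homeomorphism. Take a countable $M$ as in Lemma 2 with $h[\omega]\in M$. As $h[\omega]$ is countable, it is a subset of $M$. So $X\cap M$ is dense in $X$, and it is closed by Lemma 2. Thus $X\subset M$ is countable, a contradiction. So in Theorem C the point-finiteness in (ii) cannot be weakened to $\sigma$-discreteness.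

Lemma 2 holds for all scattered EG spaces. The p-space hypothesis is used, through (6), only in Lemma 3. These notes make no claim about scattered EG spaces without such a hypothesis.
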